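\title{Zone graphs of bipartite mediangle graphs}

\begin{abstract}
A bipartite mediangle graph is a partial cube, so its edges fall into $\Theta$-classes, and each class carries a graph of its own, the zone graph: its vertices are the edges of the class, and two of them are adjacent when they are opposite in a convex cycle. We prove that the zone graphs of a bipartite mediangle graph, finite or infinite, are again bipartite mediangle graphs. In the language of complexes of oriented matroids, the tope graphs of contractions are mediangle; this answers a question posed by Chepoi, Genevois and Knauer. The main step shows that three neighbors of a vertex $z$ that are closer to a vertex $u$ lie with $z$ in a face of rank $3$ contained in the interval between $z$ and $u$. The same method shows that the tope graph of a finite simple oriented matroid of rank at least $2$ is mediangle exactly when the oriented matroid is simplicial.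
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple and may be infinite. We write $d$ for the shortest-path distance and call shortest paths \emph{geodesics}. The \emph{interval} $I(x,y)$ is the set of vertices on geodesics between $x$ and $y$. A subgraph of $G$ is \emph{convex} if it contains every geodesic of $G$ between any two of its vertices; a convex subgraph is induced, and its distances are those of $G$. On a cycle $v_0v_1\cdots v_{2m-1}$ of even length (indices modulo $2m$), the vertex \emph{opposite} to $v_i$ is $\overline{v_i}=v_{i+m}$, and the edge opposite to $v_iv_{i+1}$ is $v_{i+m}v_{i+m+1}$.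

\begin{definition}\label{def:mediangle}
A (bipartite) \emph{mediangle graph} is a connected (bipartite) graph $G$ with the following two properties.
\begin{itemize}
\item[(M1)] Let $z,u$ be vertices and let $x,y$ be two distinct neighbors of $z$ that are closer to $u$ than $z$ is. Then some convex cycle $C$ of $G$ passes through the edges $zx$ and $zy$, and the vertex $\overline z$ opposite to $z$ in $C$ lies in $I(x,u)$ and in $I(y,u)$.
\item[(M2)] The intersection of two distinct convex cycles of $G$ is empty, a vertex, or an edge.
\end{itemize}
\end{definition}

Only bipartite graphs occur in this paper, so all cycles are even. Condition (M1) describes how geodesics branch: if both $x$ and $y$ begin geodesics from $z$ to $u$, then two such geodesics can be chosen to run along the two halves of a convex cycle, to meet at $\overline z$, and to continue together. Condition (M2) says that convex cycles fit together like the two-dimensional cells of a polyhedral complex. Trees are mediangle, since both conditions are vacuous. An even cycle is mediangle, since the hypothesis of (M1) forces $u=\overline z$. In the hypercube $Q_n$ a convex cycle of length $2m$ contains the $2^m$ vertices of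 the interval between two opposite vertices, so $m=2$ and the convex cycles are the squares; a square is determined by two opposite vertices, which gives (M2), and the square spanned by $zx$ and $zy$ satisfies (M1).

A \emph{partial cube} is a graph that embeds isometrically in a hypercube. On its edges the Djokovi\'c--Winkler relation $\Theta$ is defined by
\[
ab\,\Theta\,cd\iff d(a,c)+d(b,d)\ne d(a,d)+d(b,c).
\]
It is an equivalence relation, and its classes, the \emph{$\Theta$-classes}, are the sets of edges along which one fixed coordinate of the hypercube changes (Lemma~\ref{lem:pc}). A $\Theta$-class $E_e$ thus cuts the graph into two sides, as a hyperplane cuts space. The \emph{zone graph} $Z_e$ records the shape of the cut itself: its vertices are the edges in $E_e$, and two of them are adjacent if and only if they are opposite edges of a common convex cycle. The zone graphs of a tree are single vertices, those of an even cycle are single edges, and those of $Q_n$ are copies of $Q_{n-1}$. Figure~\ref{fig:prism} shows a zone graph of the prism over a hexagon. There $\zeta$ and $\omega$ are not adjacent: a convex cycle in which they are opposite would contain $I(z,u')$, which is the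 whole prism. The same argument applies to $\xi$ and $\eta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {0,60,...,300}{
  \draw (\x:2)--({\x+60}:2); \draw (\x:1)--({\x+60}:1); \draw (\x:1)--(\x:2);
  \fill (\x:2) circle (1.8pt); \fill (\x:1) circle (1.8pt);}
\foreach \y in {1,2}{
  \draw[line width=2pt] (60:\y)--(120:\y); \draw[line width=2pt] (240:\y)--(300:\y);}
\node at (120:2.3) {$z$}; \node at (60:2.3) {$z'$}; \node at (180:2.3) {$x$};
\node at (120:0.68) {$y$}; \node at (240:0.68) {$u$}; \node at (300:0.66) {$u'$};
\node at (0,2.02) {$\zeta$}; \node at (0,1.14) {$\eta$};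
\node at (0,-1.14) {$\omega$}; \node at (0,-2.04) {$\xi$};
\draw (4.5,1)--(6.5,1)--(6.5,-1)--(4.5,-1)--cycle;
\fill (4.5,1) circle (1.8pt) node[above left] {$\zeta$};
\fill (6.5,1) circle (1.8pt) node[above right] {$\xi$};
\fill (6.5,-1) circle (1.8pt) node[below right] {$\omega$};
\fill (4.5,-1) circle (1.8pt) node[below left] {$\eta$};
\end{tikzpicture}
\caption{Left: the prism over a hexagon; the four thick edges form a $\Theta$-class. Right: its zone graph. The pairs $\zeta,\xi$ and $\eta,\omega$ are opposite in hexagons, the pairs $\zeta,\eta$ and $\xi,\omega$ in squares. The two neighbors $\xi,\eta$ of $\zeta=zz'$ that are closer to $\omega=uu'$ in the zone graph give rise to three neighbors $z',x,y$ of $z$ that are closer to $u'$ in the prism.}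
\label{fig:prism}
\end{figure}

The analogy with hyperplanes is made precise by complexes of oriented matroids (COMs) in the sense of Bandelt, Chepoi and Knauer \cite{BCK}; the definitions are recalled in Section~\ref{sec:prelim}. We use the following known theorem without proof.

\begin{theorem}[known]\label{thm:known}
Every bipartite mediangle graph $G$ is a partial cube and is the tope graph of a (finitary, simple) COM $\mathcal M$ whose elements $e$ correspond bijectively to the $\Theta$-classes $E_e$ of $G$.
\end{theorem}

We shall apply the statement about COMs only to finite graphs, where the ground set of $\mathcal M$ is finite. The tope graph of the single-element contraction $\mathcal M/e$, taken up to simplification, is the zone graph $Z_e$; for finite COMs this is proved in Proposition~\ref{prop:zone}. The following question is posed in \cite{CGK}.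

\medskip
\noindent\textbf{Question.} Let $G$ be a bipartite mediangle graph that is the tope graph of a COM $\mathcal M$. Are the tope graphs of the contractions of $\mathcal M$ mediangle? That is, is $Z_e$ mediangle for every $\Theta$-class $E_e$ of $G$?
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
For every bipartite mediangle graph $G$, finite or infinite, and every $\Theta$-class $E_e$ of $G$, the zone graph $Z_e$ is a bipartite mediangle graph.
\end{theorem}

The theorem can be applied again to $Z_e$, and this gives the statement for iterated contractions.

\begin{corollary}\label{cor:iterated}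
Every graph obtained from a bipartite mediangle graph by passing to a zone graph finitely many times is a bipartite mediangle graph.
\end{corollary}

\paragraph{Why one expects this answer.} Think of $G$ as the graph of regions of an arrangement of hyperplanes $H_e$, two regions being adjacent when they share a wall. The edges of $E_e$ are the walls lying in $H_e$; these are the regions of the arrangement induced on $H_e$, and $Z_e$ is their graph. For $r$-dimensional arrangements of hyperplanes that meet exactly in the origin, Theorem~\ref{thm:char}(a) says that $G$ is mediangle if and only if every region has exactly $r$ walls, that is, is a simplicial cone. The walls of a simplicial cone are simplicial cones, so the property passes to $H_e$.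

\paragraph{Where the difficulty lies.} The zone graph of a finite COM is again the tope graph of a COM, and every such graph satisfies (M2) (Proposition~\ref{prop:M2}). Everything therefore rests on (M1). Let $\zeta=zz'$ and $\omega=uu'$ be edges of $E_e$ with $z,u$ on the same side, and let $\xi,\eta$ be neighbors of $\zeta$ in $Z_e$ that are closer to $\omega$. Each of them is opposite to $\zeta$ in a convex cycle of $G$; let $x$ and $y$ be the second neighbors of $z$ on these two cycles. It turns out that $z',x,y$ are three neighbors of $z$ closer to $u'$, as in Figure~\ref{fig:prism}. The convex cycle that we need in $Z_e$ is a section of a three-dimensional cell of $G$, whereas (M1) supplies only two-dimensional cells, one for each pair of directions. The heart of the paper is the proof that three neighbors of $z$ closer to $u'$ lie with $z$ in a face of rank $3$ of the COM, contained in $I(z,u')$.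

\paragraph{Organization.} Sections~\ref{sec:prelim} and~\ref{sec:faces} set up COMs, their faces and their convex cycles, and Section~\ref{sec:zone} identifies $Z_e$ as a tope graph. Section~\ref{sec:cells} constructs the cell, first in the case of a cube and then in general. Section~\ref{sec:finite} proves Theorem~\ref{thm:main} for finite graphs, and Section~\ref{sec:infinite} passes to infinite ones. Section~\ref{sec:complements}, which is not needed for Theorem~\ref{thm:main}, extends the cell construction to any number of neighbors, characterizes the finite COMs with mediangle tope graph, and shows that Theorem~\ref{thm:main} has no converse.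

\section{Graphs, sign vectors and oriented matroids}\label{sec:prelim}

\subsection{Convex and gated sets}

A set $Q$ of vertices is \emph{convex} if $I(q,q')\subseteq Q$ for all $q,q'\in Q$, that is, if it induces a convex subgraph. It is \emph{gated} if every vertex $v$ has a \emph{gate} in $Q$: a vertex $g\in Q$ with $g\in I(v,q)$ for all $q\in Q$. Gated sets are convex: if $v\in I(q,q')$ with $q,q'\in Q$ and $g$ is a gate of $v$, then
\[
d(q,q')=d(q,v)+d(v,q')=2d(v,g)+d(g,q)+d(g,q')\ge 2d(v,g)+d(q,q'),
\]
so $v=g\in Q$. On a cycle, being gated is much stronger than being convex.

\begin{lemma}\label{lem:gatedcycle}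
A nonempty gated subset $Q$ of an even cycle $C$ is a vertex, an edge, or the whole cycle.
\end{lemma}

\begin{proof}
Since $Q$ is convex, it induces a connected subgraph. So if $|Q|\le 2$ it is a vertex or an edge, and otherwise it contains three consecutive vertices $p_0,p_1,p_2$. Let $C$ have length $2m$ and let $v=\overline{p_1}$. The intervals $I(v,p_0)$ and $I(v,p_2)$ are the two arcs of length $m-1$ that leave $v$ in opposite directions, and they meet only in $v$. The gate of $v$ lies in both, so $v\in Q$, and $Q\supseteq I(v,p_1)$ is the whole cycle.
\end{proof}

\begin{lemma}\label{lem:convexsub}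
A nonempty convex subgraph $K$ of a bipartite mediangle graph $G$ is a bipartite mediangle graph.
\end{lemma}

\begin{proof}
The graph $K$ is connected and bipartite, and its distances are those of $G$. Convex cycles of $K$ are convex in $G$, so (M2) holds. Let $z,u,x,y\in K$ be as in (M1), and let $C$, of length $2m$, be the cycle that (M1) provides in $G$. From $\overline z\in I(x,u)$ we get $d(\overline z,u)=d(x,u)-(m-1)=d(z,u)-m$, and $d(z,\overline z)=m$, so $\overline z\in I(z,u)$. Hence $C\subseteq I(z,\overline z)\subseteq I(z,u)\subseteq K$.
\end{proof}

\subsection{Partial cubes}

For a set $\Lambda$, the hypercube on $\{+,-\}^\Lambda$ joins two vectors when they differ in exactly one coordinate. Let $G$ be a partial cube, viewed as an isometric subgraph of such a hypercube. Let $\operatorname{Sep}(x,y)$ be the set of coordinates in which the vertices $x,y$ differ, so that $d(x,y)=|\operatorname{Sep}(x,y)|$. An edge \emph{crosses} the coordinate in which its ends differ, and two vertices are \emph{on the same side} of a coordinate if they agree in it.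

\begin{lemma}\label{lem:pc}
Let $G$ be a partial cube as above.
\begin{itemize}
\item[(a)] $t\in I(x,y)$ if and only if $\operatorname{Sep}(x,t)\subseteq\operatorname{Sep}(x,y)$. In particular, a neighbor of $x$ is closer to $y$ than $x$ is if and only if the edge to it crosses an element of $\operatorname{Sep}(x,y)$.
\item[(b)] A geodesic from $x$ to $y$ crosses each element of $\operatorname{Sep}(x,y)$ once and crosses nothing else.
\item[(c)] Two edges are in relation $\Theta$ if and only if they cross the same coordinate.
\item[(d)] Every finite set of vertices lies in a finite convex subgraph.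
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $\operatorname{Sep}(x,y)$ is the symmetric difference of $\operatorname{Sep}(x,t)$ and $\operatorname{Sep}(t,y)$. So $d(x,t)+d(t,y)=d(x,y)$ if and only if these two sets are disjoint, which holds if and only if the first is contained in the symmetric difference.

(b) Any path from $x$ to $y$ crosses each element of $\operatorname{Sep}(x,y)$, and a geodesic has only $|\operatorname{Sep}(x,y)|$ edges.

(c) Compare $d(a,c)+d(b,d)$ with $d(a,d)+d(b,c)$ coordinate by coordinate. A coordinate in which $a,b$ agree, or in which $c,d$ agree, contributes equally to both sums. A coordinate crossed by both $ab$ and $cd$ contributes $0$ to one sum and $2$ to the other.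

(d) Let $M\ne\emptyset$ be finite and let $\Lambda_0$ be the finite set of coordinates that separate two vertices of $M$. The set of vertices that agree with the vertices of $M$ outside $\Lambda_0$ contains $M$, has at most $2^{|\Lambda_0|}$ elements, and is convex by (a).
\end{proof}

By (c), the coordinates that are not constant on $G$ correspond to the $\Theta$-classes, and by (b), $\operatorname{Sep}(x,y)$ is the set of $\Theta$-classes met by any geodesic from $x$ to $y$. It does not depend on the embedding.

\subsection{Complexes of oriented matroids}

Let $E$ be a finite set. For a sign vector $X\in\{+,-,0\}^E$, the \emph{zero set} is $X^0=\{e:X_e=0\}$ and the \emph{support} is $\operatorname{supp}X=E\setminus X^0$. The \emph{composition} $X\circ Y$ equals $X$ on $\operatorname{supp}X$ and $Y$ on $X^0$; the \emph{separator} is $\operatorname{Sep}(X,Y)=\{e:X_eY_e=-\}$; and $X\le Y$ means that $Y$ agrees with $X$ on $\operatorname{supp}X$. We write $A\setminus e$ for $A\setminus\{e\}$ and $A\cup e$ for $A\cup\{e\}$. A \emph{COM} \cite{BCK} is a nonempty set $L\subseteq\{+,-,0\}^E$, whose members are called \emph{covectors}, with two properties.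
\begin{itemize}
\item[(FS)] If $X,Y\in L$, then $X\circ(-Y)\in L$.
\item[(SE)] If $X,Y\in L$ and $e\in\operatorname{Sep}(X,Y)$, there is $Z\in L$ with $Z_e=0$ and $Z_f=(X\circ Y)_f$ for all $f\notin\operatorname{Sep}(X,Y)$.
\end{itemize}
Applying (SE) is called \emph{eliminating $e$ between $X$ and $Y$}. Since $X\circ Y=X\circ(-(X\circ(-Y)))$, a COM is closed under composition. A COM is \emph{simple} if every element takes all three values $+,-,0$ on $L$ and, for $e\ne f$, the product $X_eX_f$ takes both values $+$ and $-$.

\begin{example}\label{ex:real}
Let $\ell_e$ $(e\in E)$ be affine functions on $\mathbb R^n$ and $U\subseteq\mathbb R^n$ a nonempty open convex set. The sign vectors $(\operatorname{sign}\ell_e(p))_{e\in E}$ of the points $p\in U$ form a COM. If $p,q$ have sign vectors $X,Y$, then $p+\epsilon(p-q)$ has sign vector $X\circ(-Y)$ for small $\epsilon>0$, and the point of the segment $pq$ where $\ell_e$ vanishes satisfies (SE). This is the picture to keep in mind, but no proof below assumes it.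
\end{example}

For $A\subseteq E$ the \emph{restriction} is $L|_A=\{X|_A:X\in L\}$. It is a COM, because both axioms can be applied in $L$ and the result restricted, and it is simple if $L$ is. If $e$ takes the value $0$, the \emph{contraction} is $L/e=\{X|_{E\setminus e}:X\in L,\ X_e=0\}$. It is a COM, because both axioms, applied to covectors vanishing at $e$, return a covector vanishing at $e$. We have $(L|_A)/e=(L/e)|_{A\setminus e}$ for $e\in A$. Reversing the sign of one coordinate in all covectors (\emph{reorientation}) preserves the axioms, simplicity, zero sets and separators.

A \emph{tope} is a covector with empty zero set. A simple COM has a tope: compose covectors that are nonzero at the various elements. If $X\in L$ and $T$ is a tope, then $X\circ T\ge X$ is a tope. Two consequences are used constantly. The topes of $L|_A$ are the restrictions of the topes of $L$. And in a simple COM, already on topes every element takes both signs and every product $T_eT_f$ with $e\ne f$ takes both signs. The \emph{tope graph} $G(L)$ has the topes as vertices, two being adjacent when they differ in exactly one element. The next fact is known; its short proof shows what simplicity is for.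

\begin{proposition}\label{prop:topedist}
If $L$ is a simple COM, then $d(T,T')=|\operatorname{Sep}(T,T')|$ in $G(L)$. Thus $G(L)$ is a partial cube, in particular connected and bipartite, and its $\Theta$-classes are the sets $E_e$ of edges crossing $e$, for $e\in E$.
\end{proposition}

\begin{proof}
By induction it suffices to find, for $T\ne T'$, a neighbor of $T$ across an element of $\operatorname{Sep}(T,T')$. Choose a tope $T''\neq T$ such that $S=\operatorname{Sep}(T,T'')$ lies in $\operatorname{Sep}(T,T')$ and is minimal under inclusion. Eliminating some $e\in S$ between $T$ and $T''$ gives $Z$ with $Z_e=0$ and $Z=T$ off $S$. Since $\operatorname{Sep}(T,Z\circ T)\subseteq S\setminus e$, minimality gives $Z\circ T=T$, that is, $Z\le T$. Then $\operatorname{Sep}(T,Z\circ T'')=Z^0\ne\emptyset$, so $Z^0=S$ by minimality. For every tope $U$, the set $\operatorname{Sep}(T,Z\circ U)\subseteq S$ is empty or $S$, so $U|_S=\pm T|_S$. If $S$ had two elements $e,f$, the product $U_eU_f$ would be constant on topes. So $|S|=1$. The last statement follows from Lemma~\ref{lem:pc}(c), since no element is constant on topes.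
\end{proof}

If $TT'$ is an edge crossing $e$, eliminating $e$ gives its \emph{edge covector}, which is $0$ at $e$ and equals $T$ elsewhere. Repeated elimination does the same for cubes.

\begin{lemma}\label{lem:fill}
Let $L$ be a COM on $E$, let $B\subseteq E$, and let $Z$ be a sign vector on $E\setminus B$. If $L$ contains all vectors that equal $Z$ off $B$ and have no zero on $B$, then $L$ contains all vectors that equal $Z$ off $B$. In particular, a COM on $B$ that contains $\{+,-\}^B$ equals $\{0,+,-\}^B$.
\end{lemma}

\begin{proof}
Induct on the number of zeros on $B$. If $Y_f=0$ with $f\in B$, the two vectors obtained from $Y$ by setting the $f$-coordinate to $+$ and to $-$ lie in $L$ and are separated only by $f$; eliminating $f$ between them gives $Y$.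
\end{proof}

\subsection{Oriented matroids}

An \emph{oriented matroid} (OM) is a COM $N$ that contains the zero vector. Then $N=-N$, since $-Y=0\circ(-Y)$. We use three textbook facts \cite[Ch.~4]{BLSWZ}.
\begin{itemize}
\item[(O1)] The zero sets of the covectors of $N$ are the flats of a matroid on $E$. Its rank, the length of a longest chain of flats, is the \emph{rank} $r(N)$.
\item[(O2)] If some covector is nonzero at $e$, then $r(N/e)=r(N)-1$.
\item[(O3)] The tope graph of a simple OM of rank $2$ on $n\ge2$ elements is a cycle of length $2n$.
\end{itemize}
In Example~\ref{ex:real}, linear functions on $U=\mathbb R^n$ give an OM whose rank is the dimension of the span of the $\ell_e$; (O3) describes $n$ lines through the origin of the plane. Recall that a set $B\subseteq E$ \emph{spans} if $E$ is the only flat containing it, that is, if only $0$ vanishes on $B$, and that $B$ is \emph{independent} if for each $b\in B$ some flat contains $B\setminus b$ but not $b$. An independent spanning set has $r(N)$ elements, and a spanning set with $r(N)$ elements is independent.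

\begin{lemma}\label{lem:indep}
A set $B$ is independent in an OM $N$ if and only if $N|_B=\{0,+,-\}^B$.
\end{lemma}

\begin{proof}
By (O1), $B$ is independent if and only if for each $b\in B$ some covector $Y^b$ vanishes on $B\setminus b$ but not at $b$. This holds if $N|_B=\{0,+,-\}^B$. Conversely, compositions of $0$ and the covectors $\pm Y^b$ realize every sign vector on $B$.
\end{proof}

\section{Faces and convex cycles}\label{sec:faces}

In Sections~\ref{sec:faces}--\ref{sec:finite}, $L$ is a simple COM on a finite set $E$ and $G=G(L)$. In this section and the next, $G$ is not assumed to be mediangle. For $X\in L$, the \emph{face} $F(X)$ is the set of topes $T\ge X$, and also the subgraph it induces. Geometrically it consists of the regions that touch a point with sign vector $X$; near that point only the hyperplanes in $X^0$ are visible, and they form a central arrangement.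

\begin{lemma}\label{lem:faces}
Let $X\in L$.
\begin{itemize}
\item[(a)] $F(X)$ is gated, hence convex, and $X\circ T$ is the gate of the tope $T$.
\item[(b)] $L|_{X^0}$ is a simple OM, and restriction to $X^0$ is an isomorphism from $F(X)$ onto its tope graph.
\item[(c)] $X^0$ is the set of elements that take both signs on $F(X)$. For distinct $e,f\in X^0$ all four sign pairs on $(e,f)$ occur on $F(X)$; so $|F(X)|\ge4$ if $|X^0|\ge 2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $T'\in F(X)$. On $\operatorname{supp}X$ the tope $X\circ T$ agrees with $T'$, so $\operatorname{Sep}(T,X\circ T)\subseteq\operatorname{Sep}(T,T')$. Apply Lemma~\ref{lem:pc}(a).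

(b) The restriction $L|_{X^0}$ is simple and contains $X|_{X^0}=0$. Each of its topes is $T|_{X^0}=(X\circ T)|_{X^0}$ for a tope $T$ of $L$, so restriction maps $F(X)$ onto its topes. Members of $F(X)$ agree off $X^0$, so the map preserves separators; hence it is injective and preserves adjacency in both directions.

(c) Elements of $\operatorname{supp}X$ are constant on $F(X)$. In the simple OM $L|_{X^0}$ every element takes both signs on topes, $T_eT_f$ takes both signs on topes, and $-T$ is a tope with $T$. Now use (b).
\end{proof}

We call $r(L|_{X^0})$ the \emph{rank} of the face $F(X)$. Definition~\ref{def:mediangle} speaks of convex cycles, and the axioms of a COM speak of covectors. The next lemma is the dictionary between them. Part (b) is the combinatorial form of the fact that, among several hyperplanes through a common axis of codimension $2$, any two already intersect in the axis.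

\begin{lemma}\label{lem:cycles}
\begin{itemize}
\item[(a)] Let $C$ be a convex cycle of $G$ and $S$ the set of elements crossed by its edges. Each element of $S$ is crossed by exactly two edges of $C$, and these are opposite; $\operatorname{Sep}(v,\overline v)=S$ for every $v\in C$; and $C=F(Y)$ for some $Y\in L$ with $Y^0=S$.
\item[(b)] (Rigidity) If $F(Y)$ is a cycle and $U\in L$ vanishes on two distinct elements of $Y^0$, then $U$ vanishes on $Y^0$.
\item[(c)] A face is a cycle if and only if it has rank $2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $C$ have length $2m$, where $m\geq2$, and let $s_1,\dots,s_{2m}$ be the elements crossed in cyclic order. Any $m$ consecutive edges form a geodesic between opposite vertices, so $W_i=\{s_i,\dots,s_{i+m-1}\}$ has $m$ elements, and $W_i=W_{i+m}$ because both are the separator of the same pair. Thus $s_{i+m}\in W_i$, while $s_{i+m}\notin\{s_{i+1},\dots,s_{i+m-1}\}$ because $W_{i+1}$ has $m$ elements. So $s_{i+m}=s_i$ and $W_i=S$ for all $i$, which gives the first two claims.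

Fix an edge $vw$ of $C$, crossing $e$. Every tope that equals $v$ off $S$ lies in $I(v,\overline v)\subseteq C$. The edge covectors of $vw$ and $\overline v\,\overline w$ vanish at $e$, are opposite on $S\setminus e\ne\emptyset$, and equal $v$ off $S$. Eliminating some $f\in S\setminus e$ gives $Y\in L$ with $Y_e=Y_f=0$ and $Y=v$ off $S$. Then $F(Y)\subseteq C$. It is gated and has at least four vertices, so $F(Y)=C$ by Lemma~\ref{lem:gatedcycle}, and $Y^0=S$ by Lemma~\ref{lem:faces}(c).

(b) The vector $W=U|_{Y^0}$ is a covector of $L|_{Y^0}$, whose tope graph is a cycle. The face of $W$ is gated with at least four vertices, so it is the whole cycle. Every element of $Y^0$ takes both signs on it, so $W=0$.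

(c) If $F(Y)$ has rank $2$, it is a cycle by (O3). If $F(Y)$ is a cycle, then $|Y^0|\ge2$ by (a), and by (b) every flat of $L|_{Y^0}$ is empty, a singleton, or $Y^0$. Topes, edge covectors and $0$ show that all three kinds occur, so a longest chain of flats has length $2$.
\end{proof}

\begin{proposition}\label{prop:M2}
The tope graph of a finite simple COM satisfies \textup{(M2)}.
\end{proposition}

\begin{proof}
Let $C$ and $C'=F(X)$ be distinct convex cycles with $C\cap C'\ne\emptyset$. For $v\in C$ and every $t\in C\cap C'$ we have $X\circ v\in I(v,t)\subseteq C$. So $X\circ v$ lies in $C\cap C'$ and is a gate of $v$ there. Thus $C\cap C'$ is gated in $C$, and by Lemma~\ref{lem:gatedcycle} it is a vertex, an edge, or $C$. In the last case the cycle $C$ is a subgraph of the cycle $C'$, so $C=C'$.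
\end{proof}

We shall use (M2) in the form: two convex cycles with three common vertices are equal. The next lemma says that a region of a central arrangement is cut out by its walls, and that its walls already meet in the center.

\begin{lemma}\label{lem:walls}
Let $N$ be a simple OM, $T$ a tope, and $B_T$ the set of elements crossed by the edges at $T$. Then $T$ is the only tope that agrees with $T$ on $B_T$, and $B_T$ spans $N$.
\end{lemma}

\begin{proof}
A geodesic from $T$ to $T'\ne T$ begins by crossing some $b\in B_T$, so $T'_b\ne T_b$. If $Y\in N$ vanishes on $B_T$, then $Y\circ T$ and $-(Y\circ(-T))$ are topes that agree with $T$ on $B_T$. Hence $Y\circ T=T$ and $Y\circ(-T)=-T$, so $Y\le T$ and $Y\le-T$, and $Y=0$.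
\end{proof}

It follows that in a tope graph the condition on $\overline z$ in (M1) comes for free.

\begin{lemma}\label{lem:criterion}
Let $z,u$ be topes and $x\ne y$ neighbors of $z$ closer to $u$. If a convex cycle $F(Y)$ passes through $zx$ and $zy$, then $Y^0\subseteq\operatorname{Sep}(z,u)$ and $\overline z\in I(x,u)\cap I(y,u)$. Consequently, $G$ is mediangle if and only if for all such $z,u,x,y$ some convex cycle passes through $zx$ and $zy$.
\end{lemma}

\begin{proof}
Let $zx,zy$ cross $a,b\in\operatorname{Sep}(z,u)$. In the simple OM $L|_{Y^0}$, the edges at the tope $z|_{Y^0}$ cross exactly $a$ and $b$, and the tope $-u|_{Y^0}$ agrees with it at $a$ and $b$. By Lemma~\ref{lem:walls}, $u=-z$ on $Y^0$. By Lemma~\ref{lem:cycles}(a),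
\[
\operatorname{Sep}(x,\overline z)=Y^0\setminus a\subseteq\operatorname{Sep}(z,u)\setminus a=\operatorname{Sep}(x,u),
\]
so $\overline z\in I(x,u)$; exchanging $x,a$ with $y,b$ gives $\overline z\in I(y,u)$. The last sentence follows with Propositions~\ref{prop:topedist} and~\ref{prop:M2}.
\end{proof}

\section{The zone graph as a tope graph}\label{sec:zone}

Fix $e\in E$, and identify $L/e$ with the set of covectors of $L$ that vanish at $e$. Its topes are the covectors $V$ with $V^0=\{e\}$. For such $V$ the face $F(V)$ is the tope graph of $\{0,+,-\}$, a single edge crossing $e$, and $V$ is its edge covector. So the topes of $L/e$ are exactly the edge covectors $V_\zeta$ of the edges $\zeta\in E_e$. For $\zeta=zz'$ and $\omega=uu'$ in $E_e$ with $z,u$ on the same side of $e$, put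
\[
\operatorname{Sep}(\zeta,\omega)=\operatorname{Sep}(V_\zeta,V_\omega)=\operatorname{Sep}(z,u)=\operatorname{Sep}(z',u').
\]

The contraction $L/e$ need not be simple, so Proposition~\ref{prop:topedist} does not apply to it. Simplicity fails in two ways: another hyperplane may miss $H_e$, and two other hyperplanes may cut $H_e$ in the same place. Accordingly, call $f\ne e$ \emph{constant} if $V_f$ is the same for all topes $V$ of $L/e$, and call non-constant elements $f,g$ \emph{parallel} if $V_fV_g$ is the same for all topes $V$ of $L/e$. Parallelism is an equivalence relation, since $V_fV_h=(V_fV_g)(V_gV_h)$. In a path with two edges, crossing $e$ and $f$, the element $f$ is constant; in Figure~\ref{fig:prism} the two other classes of the hexagon are parallel. These notions are defined on topes, but they govern all covectors.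

\begin{lemma}\label{lem:parallel}
Let $X\in L/e$. If $f$ is constant, then $X_f$ is its constant sign. If $f,g$ are parallel with $V_fV_g=\epsilon$ on topes, then $X_g=\epsilon X_f$.
\end{lemma}

\begin{proof}
Let $V$ be a tope of $L/e$. Then $X\circ V$ and $X\circ(-V)$ are topes of $L/e$ that agree on $\operatorname{supp}X$ and are opposite on $X^0\setminus e$. So a constant $f$ is not in $X^0$, and $X^0$ cannot contain exactly one of two parallel elements, since the product of their signs would differ on the two topes. Where $X$ is nonzero it agrees with the tope $X\circ V$, which gives the signs.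
\end{proof}

Choose a set $R$ with one representative of each parallel class, and put $L_e=(L/e)|_R$.

\begin{lemma}\label{lem:Le}
$L_e$ is a simple COM, and restriction to $R$ is a bijection $L/e\to L_e$ that maps the edge covectors $V_\zeta$ $(\zeta\in E_e)$ onto the topes of $L_e$. The set $\operatorname{Sep}(\zeta,\omega)$ is a union of parallel classes, and the distance of $\zeta$ and $\omega$ in $G(L_e)$ is the number of these classes.
\end{lemma}

\begin{proof}
An element of $R$ takes both signs on topes of $L/e$, and the value $0$ by (SE); for distinct $f,g\in R$ the product $V_fV_g$ is not constant. So $L_e$ is simple. By Lemma~\ref{lem:parallel}, $X\in L/e$ is determined by $X|_R$, and $X$ has no zero on $E\setminus e$ if and only if it has none on $R$. Constant elements separate no two edge covectors, and if $f$ separates $V_\zeta$ from $V_\omega$, so does every $g$ parallel to $f$. The distance formula is Proposition~\ref{prop:topedist} for $L_e$.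
\end{proof}

From now on we regard the edges in $E_e$ as the vertices of $G(L_e)$. A covector vanishing at $e$ defines a face of $L$ and a face of $L_e$, and the rank drops by one.

\begin{lemma}\label{lem:rankdrop}
Let $X\in L/e$ and $A=X^0$. Then $A\setminus e$ is a union of parallel classes, and $L_e|_{R\cap A}$ is a simple OM of rank $r(L|_A)-1$. In particular, if $L$ is an OM of rank $k$, then $L_e$ is a simple OM of rank $k-1$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:parallel}. The COM $L_e|_{R\cap A}$ is simple and contains $X|_{R\cap A}=0$. The OM $(L/e)|_{A\setminus e}=(L|_A)/e$ has rank $r(L|_A)-1$ by (O2). Its flats are unions of parallel classes, again by Lemma~\ref{lem:parallel}, and each of these classes has exactly one element in $R\cap A$. So intersecting with $R$ is a bijection from its flats onto those of $L_e|_{R\cap A}$ that preserves inclusion in both directions, and the ranks agree. For the last claim take $X=0$.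
\end{proof}

\begin{proposition}\label{prop:zone}
$Z_e=G(L_e)$. If $\zeta,\xi\in E_e$ are opposite edges of a convex cycle $F(Y)$, then $\operatorname{Sep}(\zeta,\xi)=Y^0\setminus e$, and this set is one parallel class.
\end{proposition}

\begin{proof}
Let $\zeta,\xi\in E_e$ be opposite in $F(Y)$. By Lemma~\ref{lem:cycles}(a), $\operatorname{Sep}(\zeta,\xi)=Y^0\setminus e\ne\emptyset$, and $V_\xi=-V_\zeta$ on $Y^0$. Let $V$ be any tope of $L/e$. Then $V|_{Y^0}$ is a covector of $L|_{Y^0}$ with zero set $\{e\}$, so it is the edge covector of an edge crossing $e$ in the cycle $G(L|_{Y^0})\cong F(Y)$. There are only two such edges, so $V|_{Y^0}=\pm V_\zeta|_{Y^0}$. Hence the elements of $Y^0\setminus e$, which are non-constant, are mutually parallel. Being also a union of classes, $Y^0\setminus e$ is one class, and $\zeta,\xi$ are adjacent in $G(L_e)$.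

Conversely, let $\zeta,\xi$ be adjacent in $G(L_e)$, so that $P=\operatorname{Sep}(\zeta,\xi)$ is one class. Eliminating some $f\in P$ between $V_\zeta$ and $V_\xi$ gives $W\in L$ with $W_e=W_f=0$ and $W=V_\zeta=V_\xi$ off $P\cup e$. By Lemma~\ref{lem:parallel}, $W^0=P\cup e$. The set $R\cap W^0$ has one element, and the simple OM on one element is $\{0,+,-\}$, of rank $1$. By Lemma~\ref{lem:rankdrop}, $F(W)$ has rank $2$, so it is a convex cycle. It contains the ends of $\zeta$ and $\xi$, which agree with $W$ off $P\cup e$. It has only two edges crossing $e$, and they are opposite; so $\zeta,\xi$ are adjacent in $Z_e$.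
\end{proof}

\begin{remark}\label{rem:product}
Every $G(L)$ is itself a zone graph. The product $L'=L\times\{0,+,-\}$ is a simple COM (to eliminate, use (SE) in one factor and composition in the other), and if $e$ is the new element then $L'/e=L$. Since some tope graphs are not mediangle (Example~\ref{ex:noconverse}), the conclusion of Theorem~\ref{thm:main} fails for general COMs; condition (M1) for $G$ has to be used.
\end{remark}

\section{Neighbors closer to a vertex span a cell}\label{sec:cells}

We now construct the face of rank $3$ announced in the introduction. The construction works for $k$ neighbors, given one input on oriented matroids of rank $k$, so we name two families of statements, for $k\ge2$.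

\medskip
\noindent\textbf{Statement $\mathsf C_k$.} \emph{Let $L$ be a finite simple COM with $G(L)$ mediangle. Let $z,u$ be topes and $x_1,\dots,x_k$ distinct neighbors of $z$ closer to $u$, let $zx_i$ cross $a_i$, and put $B=\{a_1,\dots,a_k\}$. Then there is $X\in L$ with $X\le z$ such that $A=X^0$ satisfies}
\begin{itemize}
\item[(i)] $B\subseteq A\subseteq\operatorname{Sep}(z,u)$;
\item[(ii)] \emph{$L|_A$ has rank $k$, and $L|_B=\{0,+,-\}^B$;}
\item[(iii)] \emph{the neighbors of $z$ in $F(X)$ are exactly $x_1,\dots,x_k$.}
\end{itemize}

\noindent\textbf{Statement $\mathsf S_k$.} \emph{If $N$ is a finite simple OM of rank $k$ with $G(N)$ mediangle, then every tope of $N$ has exactly $k$ neighbors.}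
\medskip

The vertex $u$ cannot be dropped from $\mathsf C_k$: in a star, no face contains two edges, since such a face would have at least four vertices showing all sign pairs. For $k=2$ the statement is (M1) in the language of covectors.

\begin{lemma}\label{lem:C2}
$\mathsf C_2$ holds.
\end{lemma}

\begin{proof}
Let $F(X)$ be the convex cycle through $zx_1,zx_2$ given by (M1). Then $X\le z$, and (iii) holds. Lemmas~\ref{lem:cycles}(a) and~\ref{lem:criterion} give (i). The rank is $2$ by Lemma~\ref{lem:cycles}(c), and $L|_B=\{0,+,-\}^B$ by Lemmas~\ref{lem:faces}(c) and~\ref{lem:fill}.
\end{proof}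

\subsection{Three squares close up to a cube}

\begin{example}\label{ex:cube}
Take the situation of $\mathsf C_3$, and for $J\subseteq\{1,2,3\}$ let $z^J$ be obtained from $z$ by reversing the signs at $a_j$, $j\in J$; so $x_i=z^i$. Condition (M1) gives a convex cycle at $z$ for each pair of directions. Suppose that all three are squares. Then $z^{12},z^{13},z^{23}$ are topes, and we have seven vertices of a cube. To find the eighth, move to $z^1$. Its neighbors $z^{12}$ and $z^{13}$ lie across $a_2,a_3\in\operatorname{Sep}(z^1,u)$, so they are closer to $u$, and (M1) gives a convex cycle $F(Y)$ through $z^{12},z^1,z^{13}$ with $a_2,a_3\in Y^0$. Condition (M1) does not bound its length. But the square $z,z^2,z^{23},z^3$ is a face $F(U)$ with $U^0=\{a_2,a_3\}$, so rigidity gives $Y^0\subseteq U^0$. Hence $Y^0=\{a_2,a_3\}$, and the vertex of $F(Y)$ opposite to $z^1$ is $z^{123}$. All eight vectors $z^J$ are topes, and by Lemma~\ref{lem:fill} the vector $X$ that vanishes on $B$ and equals $z$ elsewhere is a covector. The face $F(X)$ is a cube. If $a_1=e$, its four edges crossing $e$ form a $4$-cycle in $Z_e$.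
\end{example}

The general proof has the same three moves: (M1) produces new cycles as we walk away from $z$, rigidity keeps them inside a fixed set $A$ of elements, and elimination fills in the covectors. What is missing in general is a plan of the cell. In the example we knew that $A=B$ and that the cell should be a cube. In general $A$ cannot be read off the cycles at $z$. Consider the six planes $t_i=t_j$ in the space $t_1+\dots+t_4=0$, an OM of rank $3$ in which every region has three walls, so that its tope graph is mediangle by Theorem~\ref{thm:char}(a). At the region $z:t_1<t_2<t_3<t_4$ the three cycles cross $\{12,13,23\}$, $\{23,24,34\}$ and $\{12,34\}$; none crosses $14$, yet for $u=-z$ the only face of rank $3$ is $F(0)$, and $A$ consists of all six elements.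

The plan will come from elsewhere in $L$. We first show that some covector $X^*$ vanishes on $B$. Nothing forces $X^*\le z$, so $F(X^*)$ may be far from $z$, but it is the tope graph of an OM $N$ of rank $k$, and we build a copy of it at $z$. To start the copy we must know that $z$ has no neighbors in $N$ other than the $k$ given ones. This is the role of $\mathsf S_k$.

\subsection{Degrees in oriented matroids}

In an OM every tope $T$ has an antipode $-T$, and all neighbors of $T$ are closer to it. So (M1) applies to every pair of edges at $T$, and degrees can be counted in the zone graph.

\begin{lemma}\label{lem:degree}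
Let $N$ be a finite simple OM with $G(N)$ mediangle.
\begin{itemize}
\item[(a)] Any two neighbors of a tope $T$ lie together with $T$ on a unique convex cycle.
\item[(b)] If the edge $TT'$ crosses $e$, then $\deg_{G(N)}(T)=1+\deg_{Z_e}(TT')$.
\end{itemize}
Consequently, $\mathsf S_2$ and $\mathsf S_3$ hold.
\end{lemma}

\begin{proof}
(a) Existence is (M1) with $u=-T$, and uniqueness is (M2).

(b) By (a), sending $y$ to the convex cycle through $T',T,y$ is a bijection from the neighbors $y\ne T'$ of $T$ onto the convex cycles through the edge $TT'$. Send such a cycle to its edge opposite to $TT'$. This edge crosses $e$ by Lemma~\ref{lem:cycles}(a), so the image is the set of neighbors of $TT'$ in $Z_e$, and the map is injective by (M2).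

In rank $2$, $G(N)$ is a cycle by (O3). In rank $3$, take any edge $TT'$ at $T$, crossing $e$ say. By Proposition~\ref{prop:zone} and Lemma~\ref{lem:rankdrop}, $Z_e=G(N_e)$ with $N_e$ a simple OM of rank $2$. So $Z_e$ is a cycle and $\deg T=1+2$.
\end{proof}

\subsection{The inductive step}

\begin{proposition}\label{prop:step}
For $k\ge3$, the statements $\mathsf C_{k-1}$ and $\mathsf S_k$ imply $\mathsf C_k$. In particular, $\mathsf C_3$ holds.
\end{proposition}

\begin{proof}
Reorient so that $z=(+,\dots,+)$. Then $u$ is $-$ on $B$.

\emph{Step 1: $L|_B=\{0,+,-\}^B$.} By Lemma~\ref{lem:fill} it suffices to realize every pattern in $\{+,-\}^B$. The pattern with all signs $-$ is $u|_B$. Any other pattern has a $+$ at some $a_j$; let $\sigma$ be its restriction to $B\setminus a_j$. Apply $\mathsf C_{k-1}$ to $z$, $u$ and the $x_i$ with $i\ne j$. This gives $X_j\le z$ vanishing on $B\setminus a_j$. It does not vanish at $a_j$, for otherwise $x_j\ge X_j$ would be a further neighbor of $z$ in $F(X_j)$, contrary to (iii). So $X_j$ is $+$ at $a_j$. By (ii) there is $Y\in L$ with $Y|_{B\setminus a_j}=\sigma$, and $X_j\circ Y$ realizes the pattern.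

\emph{Step 2: the plan $N$.} By Step 1 some covectors of $L$ vanish on $B$. Let $X^*$ be a composition of all of them and put $A=(X^*)^0$. This is the intersection of their zero sets, so $A\supseteq B$, and every covector of $L$ vanishing on $B$ vanishes on $A$. Let $N=L|_A$, a simple OM. Only $0\in N$ vanishes on $B$, so $B$ spans $N$; and $B$ is independent by Step 1 and Lemma~\ref{lem:indep}. Hence $r(N)=k$. The graph $G(N)$ is isomorphic to the convex subgraph $F(X^*)$ of $G$, so it is mediangle by Lemma~\ref{lem:convexsub}. By $\mathsf S_k$, every tope of $N$ has exactly $k$ neighbors. We write $F_N$ for faces of $N$ and $T_0=z|_A$.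

\emph{Step 3: $u|_A=-T_0$.} The topes $T_0$ and $x_i|_A$ of $N$ differ exactly in $a_i$. So the $x_i|_A$ are all $k$ neighbors of $T_0$, and $B$ is the set of elements crossed at $T_0$ in $G(N)$. The tope $-u|_A$ of $N$ is $+$ on $B$, so it equals $T_0$ by Lemma~\ref{lem:walls}. Thus $A\subseteq\operatorname{Sep}(z,u)$.

For $Y\in N$ let $\widehat Y$ be the sign vector on $E$ that equals $Y$ on $A$ and $z$ off $A$. We want $X=\widehat 0$, and we prove more: $\widehat Y\in L$ for all $Y\in N$.

\emph{Step 4: topes.} To apply (M1) at a vertex we need two of its neighbors, so the induction has to carry the neighbors along. We prove by induction on $d(T_0,T)$ in $G(N)$: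
\begin{quote}
$P(T)$: \ $\widehat T\in L$, and $\widehat{T'}\in L$ for every neighbor $T'$ of $T$ in $G(N)$.
\end{quote}
$P(T_0)$ holds, since $\widehat{T_0}=z$ and, by Step 3, the neighbors of $T_0$ lift to the $x_i$. Let $T\ne T_0$ and let $T^-$ be a neighbor of $T$ closer to $T_0$. By $P(T^-)$, $\widehat T\in L$. Let $T'$ be a neighbor of $T$. If $T'$ is closer to $T_0$ than $T$ is, then $\widehat{T'}\in L$ by $P(T')$. So assume that it is not; then $T'\ne T^-$.

Let $D=F_N(W)$ be the convex cycle of $G(N)$ through $T^-,T,T'$ given by Lemma~\ref{lem:degree}(a). We lift all of $D$, starting from the vertex where both edges of $D$ lead away from $T_0$ and hence toward $u$. This is the gate $V=W\circ T_0$ of $T_0$ in $D$. Since $V\in I(T_0,T^-)$, we have $d(T_0,V)<d(T_0,T)$, and $P(V)$ holds. Let $g\ne g'$ be the elements of $W^0$ crossed by the two edges of $D$ at $V$. By $P(V)$, $\widehat V$ and the lifts of the two neighbors of $V$ on $D$ are topes of $L$. On $W^0$ the tope $V$ agrees with $z$, and $u=-z$ on $A$, so $g,g'\in\operatorname{Sep}(\widehat V,u)$: both lifted neighbors are closer to $u$ than $\widehat V$. By (M1) in $G$, a convex cycle $D'=F(Y)$ of $G$ passes through $\widehat V$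 and these two neighbors, and $g,g'\in Y^0$.

The covector $X^*$ vanishes at $g$ and $g'$, so rigidity gives $Y^0\subseteq A$. Hence all vertices of $D'$ agree with $\widehat V$, and so with $z$, off $A$. Restriction to $A$ maps $F(Y)$ into $F_N(Y|_A)$. This map is bijective, because by Lemma~\ref{lem:faces}(b) further restriction to $Y^0=(Y|_A)^0$ identifies both faces with the tope graph of $L|_{Y^0}=N|_{Y^0}$. So $F_N(Y|_A)$ is a convex cycle of $G(N)$. It shares $V$ and two neighbors of $V$ with $D$, so it equals $D$ by (M2). Therefore some vertex of $D'$ restricts to $T'$; it equals $z$ off $A$, so it is $\widehat{T'}$. This proves $P(T)$.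

\emph{Step 5: all covectors.} We induct on $|Y^0|$; topes were treated in Step 4. Let $Y\in N$ have a zero. The set of $U\in N$ with $U\geq Y$ and $U\neq Y$ contains $Y\circ T_0$; choose $U$ in it with $U^0$ maximal under inclusion. Then $U^0\subsetneq Y^0$, and $U'=Y\circ(-U)\in N$ has the same zero set as $U$. By induction $\widehat U,\widehat{U'}\in L$. They agree off $A$ and on $\operatorname{supp}Y$, and their separator is $Y^0\setminus U^0$. Eliminating some $g\in Y^0\setminus U^0$ gives $Z\in L$ that equals $z$ off $A$, equals $Y$ on $\operatorname{supp}Y$, and vanishes on $U^0\cup g$. So $Z=\widehat W$ with $W=Z|_A\in N$, $W\ge Y$ and $W^0\supsetneq U^0$. The choice of $U$ forces $W=Y$, so $\widehat Y\in L$.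

Put $X=\widehat0$. Then $X\le z$ and $X^0=A$. Property (i) is in Steps 2 and 3, property (ii) in Steps 1 and 2, and (iii) follows from Step 3 through the isomorphism $F(X)\cong G(N)$. Finally, $\mathsf C_3$ follows from Lemmas~\ref{lem:C2} and~\ref{lem:degree}.
\end{proof}

Condition (M1) enters through $\mathsf C_{k-1}$, through $\mathsf S_k$ and Lemma~\ref{lem:degree}(a) for the plan $N$, and at the vertex $\widehat V$. The vertex $u$ supplies the missing sign pattern in Step 1 and the hypothesis of (M1) in Step 4. Finiteness is used to form $X^*$; it is removed from Theorem~\ref{thm:main} in Section~\ref{sec:infinite}.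

\section{The finite case}\label{sec:finite}

\begin{theorem}\label{thm:finite}
If $L$ is a finite simple COM with $G(L)$ mediangle, then $Z_e$ is a bipartite mediangle graph for every $e\in E$.
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:zone}, $Z_e$ is the tope graph of the finite simple COM $L_e$. Let $\zeta,\omega\in E_e$ and let $\xi\ne\eta$ be neighbors of $\zeta$ in $Z_e$ closer to $\omega$. By Lemma~\ref{lem:criterion} for $L_e$, it suffices to find a convex cycle of $Z_e$ through the edges $\zeta\xi$ and $\zeta\eta$.

\emph{From two neighbors to three.} Write $\zeta=zz'$ and $\omega=uu'$ with $z,u$ on the same side of $e$. Let $\zeta,\xi$ be opposite in the convex cycle $F(Y_1)$ of $G$ and $\zeta,\eta$ in $F(Y_2)$. By Proposition~\ref{prop:zone}, $P_1=Y_1^0\setminus e=\operatorname{Sep}(\zeta,\xi)$ and $P_2=Y_2^0\setminus e=\operatorname{Sep}(\zeta,\eta)$ are parallel classes. They are distinct because $\xi\ne\eta$, hence disjoint. Since $\xi$ and $\eta$ are closer to $\omega$, the representatives of $P_1$ and $P_2$ lie in $\operatorname{Sep}(\zeta,\omega)$, which is a union of classes; so $P_1,P_2\subseteq\operatorname{Sep}(z,u)$. Let $x$ and $y$ be the neighbors of $z$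 other than $z'$ on $F(Y_1)$ and $F(Y_2)$. The edges $zx$ and $zy$ cross elements $a\in P_1$ and $b\in P_2$. Then $e,a,b$ are distinct and lie in $\operatorname{Sep}(z,u')=\operatorname{Sep}(z,u)\cup e$. So $z',x,y$ are three distinct neighbors of $z$ closer to $u'$.

\emph{The cell and its section.} By $\mathsf C_3$ there is $X\in L$ with $X\le z$ such that $A=X^0$ contains $e,a,b$ and $L|_A$ has rank $3$. Since $X_e=0$, Lemma~\ref{lem:rankdrop} applies: $A\setminus e$ is a union of parallel classes, so it contains $P_1$ and $P_2$, and $L_e|_{R\cap A}$ has rank $2$. The covector $X|_R$ of $L_e$ has zero set $R\cap A$, so its face $\Gamma$ in $L_e$ is a convex cycle of $Z_e$ by Lemmas~\ref{lem:faces}(a) and~\ref{lem:cycles}(c). From $X\le z$ and $X_e=0$ we get $X\le V_\zeta$. The covectors $V_\xi$ and $V_\eta$ differ from $V_\zeta$ only on $P_1$ and $P_2$, where $X$ vanishes, so $X\le V_\xi$ and $X\le V_\eta$. Thus $\Gamma$ contains $\zeta,\xi,\eta$, and, being induced, it passes through the edges $\zeta\xi$ and $\zeta\eta$.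
\end{proof}

\section{Infinite graphs}\label{sec:infinite}

An infinite bipartite mediangle graph is exhausted by finite convex subgraphs $K$, each covered by Theorem~\ref{thm:finite}. Conditions (M1) and (M2) involve finitely many vertices at a time, but they also involve distances and convexity, so we must show that the zone graph of $K$ is convex in the zone graph of $G$. Distances in a zone graph count parallel classes, and parallelism is defined relative to $K$; the point is that the classes met along a geodesic do not change when $K$ grows.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:known}, $G$ is a partial cube. Call a finite convex subgraph of $G$ that contains an edge of $E_e$ a \emph{piece}. By Lemma~\ref{lem:pc}(d), every finite set of vertices lies in a piece. Let $K$ be a piece. By Lemma~\ref{lem:convexsub} and Theorem~\ref{thm:known}, $K$ is the tope graph of a finite simple COM $L_K$. Since $\Theta$ is defined by distances and distances in $K$ are those of $G$, the $\Theta$-classes of $K$ are the nonempty traces of those of $G$, and we identify the elements of $L_K$ with the $\Theta$-classes of $G$ meeting $K$. Geodesics of $K$ are geodesics of $G$,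 so by Lemma~\ref{lem:pc}(b) the separator of two vertices of $K$, and hence $\operatorname{Sep}(\zeta,\omega)$ for edges $\zeta,\omega\in E_e$ of $K$, is the same in $L_K$ as in $G$. Let $Z_e(K)$ be the zone graph in $K$ of the trace of $E_e$; it is bipartite mediangle by Theorem~\ref{thm:finite}. We write $Z_e(G)$ for $Z_e$.

\emph{$Z_e(K)$ is an induced subgraph of $Z_e(G)$.} Convex cycles of $K$ are convex in $G$. Conversely, let two edges of $K$ in $E_e$ be opposite in a convex cycle $C$ of $G$. If $z$ is an end of one, then $\overline z$ is an end of the other, so $C\subseteq I(z,\overline z)\subseteq K$. It follows that $Z_e(K)$ is also induced in $Z_e(K')$ for every piece $K'\supseteq K$.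

\emph{Distances agree.} Let $K\subseteq K'$ be pieces, let $\varepsilon_0,\dots,\varepsilon_m$ be a geodesic of $Z_e(K)$, and put $S_i=\operatorname{Sep}(\varepsilon_{i-1},\varepsilon_i)$. By Proposition~\ref{prop:zone} for $L_K$, each $S_i$ is a parallel class for $L_K$. A geodesic of $G((L_K)_e)$ crosses distinct representatives, so the $S_i$ are pairwise disjoint, and $\operatorname{Sep}(\varepsilon_0,\varepsilon_m)$ is their union. Since $\varepsilon_{i-1},\varepsilon_i$ are adjacent in $Z_e(K')$ too, Proposition~\ref{prop:zone} for $L_{K'}$ shows that $S_i$ is a full parallel class for $L_{K'}$. So $\operatorname{Sep}(\varepsilon_0,\varepsilon_m)$ is a union of exactly $m$ such classes, and the distance in $Z_e(K')$ is $m$ by Lemma~\ref{lem:Le}. Any two edges of $E_e$ lie in a piece, so $Z_e(G)$ is connected. A geodesic of $Z_e(G)$ between two vertices of $Z_e(K)$ lies in $Z_e(K')$ for some piece $K'\supseteq K$, so it is not shorter than their distance in $Z_e(K)$. Hence distances in $Z_e(K)$ are those of $Z_e(G)$.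

\emph{$Z_e(K)$ is convex in $Z_e(G)$.} Let $\kappa$ lie on a geodesic of $Z_e(G)$ between vertices $\varepsilon,\eta$ of $Z_e(K)$, and let $K'\supseteq K$ be a piece with the geodesic in $Z_e(K')$. By Lemma~\ref{lem:pc}(a) in $G((L_{K'})_e)$, every representative in $\operatorname{Sep}(\varepsilon,\kappa)$ lies in $\operatorname{Sep}(\varepsilon,\eta)$; both sets are unions of parallel classes, so $\operatorname{Sep}(\varepsilon,\kappa)\subseteq\operatorname{Sep}(\varepsilon,\eta)$. By Lemma~\ref{lem:pc}(a) in $G$, on each side of $E_e$ the end of $\kappa$ lies in the interval between the ends of $\varepsilon$ and $\eta$, hence in $K$. So $\kappa$ is an edge of $K$. As $Z_e(K)$ is induced, it contains the geodesic.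

\emph{Conclusion.} Every cycle of $Z_e(G)$ lies in some $Z_e(K)$, so it is even, and $Z_e(G)$ is bipartite. For (M1), take a piece containing the four edges $\zeta,\omega,\xi,\eta$ in question; the cycle found in $Z_e(K)$ is convex in $Z_e(G)$, and the distances agree. For (M2), take a piece $K$ such that $Z_e(K)$ contains the two given convex cycles; geodesics of $Z_e(K)$ are geodesics of $Z_e(G)$, so the cycles are convex in $Z_e(K)$, where (M2) holds.
\end{proof}

\section{Higher cells and simplicial oriented matroids}\label{sec:complements}

Theorem~\ref{thm:finite} needed only $\mathsf C_3$. It now feeds back into the induction: it makes the degree formula of Lemma~\ref{lem:degree}(b) recursive.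

\begin{theorem}\label{thm:cells}
$\mathsf S_k$ and $\mathsf C_k$ hold for all $k\ge2$. Hence, if $G$ is any bipartite mediangle graph and $x_1,\dots,x_k$ $(k\ge1)$ are distinct neighbors of $z$ closer to $u$, there is a finite convex subgraph $H\subseteq I(z,u)$ containing $z,x_1,\dots,x_k$ that is the tope graph of a simple OM of rank $k$ all of whose topes have exactly $k$ neighbors.
\end{theorem}

\begin{proof}
$\mathsf S_2$ and $\mathsf S_3$ are in Lemma~\ref{lem:degree}. Let $k\ge4$, let $N$ be as in $\mathsf S_k$, and let $TT'$ be an edge crossing $e$. By Theorem~\ref{thm:finite}, $Z_e=G(N_e)$ is mediangle, and $N_e$ is a simple OM of rank $k-1$ by Lemma~\ref{lem:rankdrop}. By $\mathsf S_{k-1}$ all degrees in $Z_e$ equal $k-1$, so $\deg T=k$ by Lemma~\ref{lem:degree}(b). Then $\mathsf C_k$ follows by induction from Lemma~\ref{lem:C2} and Proposition~\ref{prop:step}.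

For the last statement and $k=1$, take the edge $zx_1$, the tope graph of $\{0,+,-\}$. For $k\ge2$ choose a finite convex subgraph $K$ containing $z$ and $u$; it contains the $x_i\in I(z,u)$ and is the tope graph of a finite simple COM $L$, by Lemma~\ref{lem:convexsub} and Theorem~\ref{thm:known}. Let $X$ and $A$ be given by $\mathsf C_k$ and put $H=F(X)$. It is convex in $K$, hence in $G$, and contains $z$ and the $x_i$. For $T\in H$ we have $\operatorname{Sep}(z,T)\subseteq A\subseteq\operatorname{Sep}(z,u)$, so $H\subseteq I(z,u)$. Finally $H\cong G(L|_A)$ is mediangle by Lemma~\ref{lem:convexsub}, and $\mathsf S_k$ applies to $L|_A$.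
\end{proof}

Call a simple OM of rank $r$ \emph{simplicial} if every tope has exactly $r$ neighbors. By Lemma~\ref{lem:walls}, $r$ is the least possible degree. At a tope of least degree the walls are independent, and any two of them bound a face of rank $2$, as for a simplicial cone.

\begin{lemma}\label{lem:simplevertex}
Let $N$ be a finite simple OM of rank $r\ge2$ and $T$ a tope with exactly $r$ neighbors. Then any two neighbors of $T$ lie with $T$ on a convex cycle of $G(N)$.
\end{lemma}

\begin{proof}
Let $B_T=\{b_1,\dots,b_r\}$ be the set of elements crossed at $T$, the two given neighbors lying across $b_1$ and $b_2$. By Lemma~\ref{lem:walls}, $B_T$ spans $N$; it has $r$ elements, so it is independent. By Lemma~\ref{lem:indep} there is $Y\in N$ with $Y_{b_1}=Y_{b_2}=0$ and $Y_{b_i}=T_{b_i}$ for $i>2$. The tope $Y\circ T$ agrees with $T$ on $B_T$, so $Y\circ T=T$ by Lemma~\ref{lem:walls}, and $T\in F(Y)$. The neighbors of $T$ in $F(Y)$ are those across $B_T\cap Y^0=\{b_1,b_2\}$. By Lemma~\ref{lem:walls} for $N|_{Y^0}$, the set $\{b_1,b_2\}$ spans $N|_{Y^0}$, so the rank is at most $2$; the chain of flats $\emptyset\subsetneq\{b_1\}\subsetneq Y^0$, given by a tope, an edge covector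 and $0$, shows that it is $2$. So $F(Y)$ is a convex cycle.
\end{proof}

\begin{theorem}\label{thm:char}
\begin{itemize}
\item[(a)] Let $N$ be a finite simple OM of rank $r\ge2$. Then $G(N)$ is mediangle if and only if $N$ is simplicial.
\item[(b)] Let $L$ be a finite simple COM. Then $G(L)$ is mediangle if and only if the following holds for all topes $z\ne u$: if $B$ is the set of all elements of $\operatorname{Sep}(z,u)$ crossed by edges at $z$, there is $X\in L$ with $X\le z$, $B\subseteq X^0\subseteq\operatorname{Sep}(z,u)$ and $r(L|_{X^0})=|B|$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) If $G(N)$ is mediangle, then $N$ is simplicial by $\mathsf S_r$. If $N$ is simplicial, Lemma~\ref{lem:simplevertex} gives a convex cycle through any two edges with a common end, and Lemma~\ref{lem:criterion} applies.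

(b) Let $G(L)$ be mediangle and $k=|B|$; then $k\ge1$, as the first edge of a geodesic from $z$ to $u$ shows. For $k\ge2$ apply $\mathsf C_k$ to the neighbors of $z$ across $B$. For $k=1$ take the edge covector of the edge at $z$ crossing the element of $B$. Conversely, assume the condition, and let $x\ne y$ be neighbors of $z$ closer to $u$. They lie across elements of $B$, so $|B|\ge2$. Since $B\subseteq X^0\subseteq\operatorname{Sep}(z,u)$, the neighbors of $z$ in $F(X)$ are exactly those across $B$. So the tope $z|_{X^0}$ of the OM $L|_{X^0}$ has $|B|=r(L|_{X^0})$ neighbors, and Lemma~\ref{lem:simplevertex} gives a convex cycle of $F(X)\cong G(L|_{X^0})$ through $zx$ and $zy$. It is convex in $G(L)$, and Lemma~\ref{lem:criterion} applies.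
\end{proof}

For instance, three planes through a line in $\mathbb R^3$ together with a plane transverse to the line form an OM of rank $3$ whose tope graph is the prism of Figure~\ref{fig:prism}. All its vertices have degree $3$, so the prism is mediangle. We end by showing that Theorem~\ref{thm:main} has no converse.

\begin{example}\label{ex:noconverse}
All zone graphs of a tope graph can be mediangle while the graph itself is not. Let $N$ be the OM of four planes in general position through the origin of $\mathbb R^3$, given by the functions $p_1,\ p_2,\ p_3,\ p_1+p_2+p_3$. It is simple of rank $3$. If $p_1,p_2,p_3$ have the same sign, so does their sum; otherwise the sum can have either sign. So the topes are all vectors in $\{+,-\}^4$ except $(+,+,+,-)$ and $(-,-,-,+)$, and $G(N)$ is $Q_4$ with two antipodal vertices removed: it has $14$ vertices, $32-8=24$ edges and average degree $48/14\ne3$. For example, $(+,+,-,+)$ has four neighbors. Hence $N$ is not simplicial, and $G(N)$ is not mediangle by Theorem~\ref{thm:char}(a). On the other hand, each plane is cut by the other three in three distinct lines, so no two of these three elements are parallel, and $N_e$ is a simple OM of rank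 $2$ on three elements. Thus every $Z_e$ is a cycle of length $6$, which is mediangle.
\end{example}

\begin{thebibliography}{9}

\bibitem{BCK}
Bandelt, Chepoi and Knauer, on complexes of oriented matroids (COMs).

\bibitem{BLSWZ}
Bj\"orner, Las Vergnas, Sturmfels, White and Ziegler, \emph{Oriented Matroids}.

\bibitem{CGK}
Victor Chepoi, Anthony Genevois and Kolja Knauer, \emph{Cell structure of mediangle graphs}, arXiv:2505.23293 (2025).

\end{thebibliography}
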